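# A critical family for which the $\mathcal U$-Ising dynamics never fixate at $+$

## 1. The theorem: three stable directions and $p_c^{\mathrm{Is}}=1$

For an integer $R\ge 1$ let $Q_R=[-R,R]^2\cap\mathbb Z^2\setminus\{0\}$ and

$$A=\{z\in Q_R: z_1\le 0\},\qquad B=\{z\in Q_R: z_2\le 0\},\qquad C=\{z\in Q_R: z_1+z_2\ge 0\},$$

$$\mathcal U_R=\{\{a,b,c\}: a\in A,\ b\in B,\ c\in C\}.$$

**Theorem 1.** The family $\mathcal U_R$ is critical for every $R\ge 1$, with $\mathcal S(\mathcal U_R)=\{-e_1,-e_2,(e_1+e_2)/\sqrt2\}$. There is $R_0$ such that for all $R\ge R_0$ and all $p<1$: $\mathbb P_p$-almost surely every vertex is in state $-$ at arbitrarily large times. Hence $p_c^{\mathrm{Is}}(\mathbb Z^2,\mathcal U_R)=1$.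

**Theorem 2.**

1. For $R\ge R_0$ and $p\in(0,1)$, almost surely every vertex flips infinitely often.
2. For any three rational directions $u_1,u_2,u_3$ such that every open semicircle contains one of them, there is a critical family with $\mathcal S=\{u_1,u_2,u_3\}$, $p_c^{\mathrm{Is}}=1$ and the property in part 1.
3. The conclusion of Theorem 1 on the dynamics, and part 1, hold for every finite family $\mathcal U\supseteq\mathcal U_{R_0}$ of finite subsets of $\mathbb Z^2\setminus\{0\}$.

The theorem answers a question posed in Daniel Blanquicett, "Fixation for Two-Dimensional $\mathcal U$-ISING and $\mathcal U$-VOTER Dynamics", arXiv:2003.02420 (2020): is $p_c^{\mathrm{Is}}(\mathbb Z^2,\mathcal U)<1$ for every critical two-dimensional family $\mathcal U$? In plain words: if all but a tiny fraction of the spins start at $+$, must every spin eventually be $+$ forever? The answer is no. For $\mathcal U_R$ with $R$ large, no density of minuses, however small, is ever eliminated.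

## 2. The dynamics, stable directions and criticality

**Definition (dynamics).** Let $\mathcal U=\{X_1,\dots,X_m\}$ be a finite family of finite subsets of $\mathbb Z^2\setminus\{0\}$. In a configuration of signs on $\mathbb Z^2$, a set $X\in\mathcal U$ *disagrees* with $v$ if every vertex of $v+X$ has the sign opposite to that of $v$. Each $v$ has an independent rate-1 exponential clock. When the clock at $v$ rings, $v$ flips if some $X\in\mathcal U$ disagrees with $v$; otherwise nothing happens.

The state at time $t$ is $\sigma_t$. Initially each vertex is $+$ with probability $p$, independently, and $\mathbb P_p$ is the joint law of initial spins and dynamics. The dynamics *fixate at $+$* if for each $v$ there is $T_v<\infty$ with $\sigma_t(v)=+$ for all $t\ge T_v$, and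
$$p_c^{\mathrm{Is}}(\mathbb Z^2,\mathcal U)=\inf\{p:\mathbb P_p(\text{the dynamics fixate at }+)=1\}.$$

**Definition (stable directions, critical family).** For $u\in S^1$ let $\mathbb H_u=\{x\in\mathbb Z^2:\langle x,u\rangle<0\}$. The direction $u$ is *stable* if no $X\in\mathcal U$ is contained in $\mathbb H_u$; the set of stable directions is $\mathcal S(\mathcal U)$. The family is *critical* if some semicircle of $S^1$ has finite intersection with $\mathcal S$ and every open semicircle meets $\mathcal S$.

Stability of $u$ says: if $\mathbb H_u$ is filled with one sign and the rest of the plane with the other, the origin cannot join the sign of $\mathbb H_u$ at its first ring.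

*Example.* Let $\mathcal N_2^2$ consist of all subsets of size at least $2$ of $\{\pm e_1,\pm e_2\}$. If $u_1,u_2\ne0$, the pair $\{-\mathrm{sgn}(u_1)e_1,-\mathrm{sgn}(u_2)e_2\}$ lies in $\mathbb H_u$, so $u$ is not stable. If $u=e_1$, only $-e_1$ among the four neighbors lies in $\mathbb H_u$, so $u$ is stable, and similarly for the other axis directions. Thus $\mathcal S=\{\pm e_1,\pm e_2\}$ and the family is critical. Here Fontes, Schonmann and Sidoravicius proved $p_c^{\mathrm{Is}}(\mathbb Z^2,\mathcal N_2^2)<1$, so the answer for this family is the opposite of the one in Theorem 1.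

*Example.* For $R=1$ the sets $A,B,C$ have five elements each. The set $\{(-1,0),(-1,1)\}$ is in $\mathcal U_1$: take $a=b=(-1,0)$ and $c=(-1,1)$. No singleton is in $\mathcal U_R$, since $z_1\le0$, $z_2\le 0$, $z_1+z_2\ge0$ force $z=0$.

**Proposition 3.** $\mathcal S(\mathcal U_R)=\{-e_1,-e_2,(e_1+e_2)/\sqrt2\}$, and $\mathcal U_R$ is critical.

*Proof.* Some $X\in\mathcal U_R$ lies in $\mathbb H_u$ if and only if each of $A,B,C$ meets $\mathbb H_u$. So $u$ is stable if and only if at least one of $A,B,C$ misses $\mathbb H_u$. If $A\cap\mathbb H_u=\emptyset$, then $(0,\pm1)\in A$ gives $u_2=0$ and $(-1,0)\in A$ gives $u_1\le0$, so $u=-e_1$; conversely $\mathbb H_{-e_1}=\{z_1>0\}$ misses $A$. In the same way $B$ misses $\mathbb H_u$ iff $u=-e_2$. If $C\cap\mathbb H_u=\emptyset$, then $\pm(1,-1)\in C$ gives $u_1=u_2$ and $(1,0)\in C$ gives $u_1\ge0$, so $u=(e_1+e_2)/\sqrt2$; conversely $\langle z,u\rangle\ge0$ on $C$ for this $u$.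

The set $\mathcal S$ is finite, so every semicircle meets it finitely often. If some open semicircle $\{s:\langle s,w\rangle>0\}$ with $w\in S^1$ missed $\mathcal S$, then $\langle s,w\rangle\le0$ for all $s\in\mathcal S$. Since $-e_1-e_2+(e_1+e_2)=0$ is a combination of the three directions with positive coefficients, all three products would be $0$, so $w=0$, which is impossible. $\square$

**The value $p=1$.** All sets of $\mathcal U_R$ are nonempty, so from the all-plus configuration nothing ever flips. Hence, once we know that for every $p<1$ the probability of fixation at $+$ is $0$, the set in the definition of $p_c^{\mathrm{Is}}$ is $\{1\}$ and $p_c^{\mathrm{Is}}=1$.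

## 3. Two computations by hand: finite sets of minuses die, mixtures keep flipping

**A finite set of minuses.** Start $\mathcal U_R$ from finitely many minuses, all inside a triangle $D=\{x\ge x_0,\ y\ge y_0,\ x+y\le z_0\}$, with plus everywhere else.

No vertex outside $D$ ever becomes $-$. Indeed, as long as everything outside $D$ is $+$, a vertex $v$ with $v_1<x_0$ sees only pluses in $v+A\subset\{x\le v_1\}$, so no $X$ disagrees with it. If $v_2<y_0$ use $B$, and if $v_1+v_2>z_0$ use $C$.

Inside $D$ we have a finite Markov chain, and the all-plus state is absorbing. It can be reached from every state: take a minus $v$ with the smallest first coordinate. Then $v+(-1,0)$ and $v+(-1,1)$ are $+$, and $\{(-1,0),(-1,1)\}\in\mathcal U_R$ disagrees with $v$, so $v$ flips to $+$ if its clock rings next. Repeating this removes all minuses. Hence almost surely all minuses disappear.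

So an isolated cluster of minuses cannot save itself. To live forever it must be refuelled, across its sides, by minuses of the initial configuration that have not yet died.

**A mixed region.** Suppose each of $v+A$, $v+B$, $v+C$ contains both signs. Then $v$ flips at its next ring whatever its sign: there is a set $v+X$ of opposite spins in either case. In a region where this holds at all times, each vertex flips at every ring. So what should be kept alive is not a block of minuses but a mixture. The rest of the talk finds a robust way to say "mixture", shows that triangular mixtures live long, and shows that they can be fed fast enough.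

**Textbook facts used.** *Harris' graphical construction*: with finite-range interactions and Poisson clocks, the dynamics is almost surely a well-defined function of the initial state and the clocks. *Watanabe's theorem*: point processes without common jumps, each with intensity $1$ with respect to a common filtration $(\mathcal F_t)$, are independent rate-1 Poisson processes, independent of $\mathcal F_0$. *Harris' inequality*: under a product measure on countably many two-point coordinates, increasing events satisfy $P(\bigcap E_i)\ge\prod P(E_i)$; for countably many events one takes limits of finite intersections. *Ergodicity* of an i.i.d. field on $\mathbb Z^2$ under a nonzero translation, and the *Borel–Cantelli lemma*.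

## 4. Two clocks per vertex and a lattice of triangular cells

**Splitting the clock.** We want to separate the randomness that creates minuses from the randomness that destroys them. Give each $v$ two independent rate-1 Poisson clocks $N_v^+,N_v^-$, independent over $v$ and of $\sigma_0$. At a ring of $N_v^-$, if $v$ is $+$ and some $X$ disagrees with $v$, then $v$ flips. At a ring of $N_v^+$, if $v$ is $-$ and some $X$ disagrees with $v$, then $v$ flips.

This has the law of the $\mathcal U$-Ising dynamics. Let $N_v$ consist of the rings of $N_v^-$ at which $v$ was $+$ just before and the rings of $N_v^+$ at which $v$ was $-$ just before. With respect to the filtration generated by $\sigma_0$ and the clocks up to time $t$, the intensity of $N_v$ is $1\{v\text{ is }+\}+1\{v\text{ is }-\}=1$, and the $N_v$ have no common jumps. By Watanabe's theorem they are independent rate-1 Poisson processes, independent of $\sigma_0$, and they drive $\sigma$ by the original rule.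

From now on we use the two-clock construction. A minus at $v$ can disappear only at a ring of $N_v^+$. Moreover:

**(S)** *If $N_v^-$ rings at time $t$ and at time $t^-$ each of $(v+A)\cup\{v\}$, $(v+B)\cup\{v\}$, $(v+C)\cup\{v\}$ contains a minus, then $v$ is $-$ just after $t$.*

If $v$ is $-$ at $t^-$, a ring of $N_v^-$ changes nothing. If $v$ is $+$, the three minuses differ from $v$ and form $v+X$ with $X\in\mathcal U_R$. The same holds for every family containing $\mathcal U_R$.

**Constants.** Put
$$\theta=(1-e^{-1})e^{-2},\qquad K_0=3\cdot 6^4\cdot 22^3e^6,\qquad \delta=\frac{e^{-1000}}{2K_0}.$$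
Fix $r\ge3$ with $3(1-\theta)^{\lfloor (r-1)/2\rfloor}\le\delta$, put $R_0=2r$, and let $R\ge R_0$. None of these depends on $p$.

**Cells.** For $c=(c_1,c_2)\in\mathbb Z^2$ let
$$\Delta(c)=\{(x,y)\in\mathbb Z^2: x\ge rc_1,\ y\ge rc_2,\ x+y\le r(c_1+c_2+1)\},$$
with three open edges, $1\le j\le r-1$:
$$e^1(c)=\{(rc_1,rc_2+j)\},\quad e^2(c)=\{(rc_1+j,rc_2)\},\quad e^3(c)=\{(rc_1+j,rc_2+r-j)\}.$$
All these edges are disjoint, over all cells and types: modulo $r$, points of $e^1,e^2,e^3$ have residues $(0,\ne0)$, $(\ne0,0)$, $(\ne0,\ne0)$, and within one type the point determines $c$ by integer division by $r$. Points with both coordinates divisible by $r$ lie on no edge.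

**Definition.** For an integer $k\ge0$, the cell $c$ is *occupied in slot $k$* if at every time of $[k,k+1)$ each of its three edges contains a minus. An *elementary triple* is a set $\{(a,b),(a+1,b),(a,b+1)\}$ of cells.

The minus on an edge may change with time, and the rest of $\Delta(c)$ may be anything: occupied means mixed enough, not all minus.

**Lemma 4.** If $c$ is occupied in slot $k$, the hypothesis of (S) holds for all $v\in\Delta(c)$ and all $t\in(k,k+1)$. If two members of an elementary triple are occupied in slot $k$, it holds for all $v$ on the edges of the third member and all $t\in(k,k+1)$.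

*Proof.* Let $v\in\Delta(c)$. A minus on $e^1(c)$ has first coordinate $rc_1\le v_1$; one on $e^2(c)$ has second coordinate $rc_2\le v_2$; one on $e^3(c)$ has coordinate sum $r(c_1+c_2+1)\ge v_1+v_2$. All coordinate differences are at most $r\le R$. So these three minuses lie in $(v+A)\cup\{v\}$, $(v+B)\cup\{v\}$, $(v+C)\cup\{v\}$. (At $t^-$ with $t>k$ the state is that at times slightly before $t$, which are in the slot.)

For the second part, the three cells of $\{(a,b),(a+1,b),(a,b+1)\}$ lie in the large triangle $\{x\ge ra,\ y\ge rb,\ x+y\le r(a+b+2)\}$. The line $x=ra$ contains an edge of $(a,b)$ and one of $(a,b+1)$; the line $y=rb$ contains an edge of $(a,b)$ and one of $(a+1,b)$; the line $x+y=r(a+b+2)$ contains an edge of $(a+1,b)$ and one of $(a,b+1)$. Each line serves two of the three cells, so any two cells have, between them, an edge on every line. The minuses on these edges do the job for every $v$ in the large triangle, with coordinate differences at most $2r\le R$. $\square$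

**Good events.** We now isolate independent events that make occupation pass from slot to slot.

* For $k\ge0$, $G(c,k)$: each edge of $c$ has a site with index $j\equiv k\pmod 2$ whose minus clock rings in $(k,k+1)$ and whose plus clock does not ring in $(k,k+2)$.
* $O(c)$: each edge of $c$ has a site of odd index that is initially $-$ and has no plus ring in $(0,1)$.

*All the events $O(c),G(c,k)$ are independent*, because they use disjoint data. Different cells have disjoint edges. For one cell, $G(c,k)$ and $G(c,k+1)$ use sites of different parity, and $G(c,k)$, $G(c,k+2)$ use the disjoint time intervals $(k,k+2)$, $(k+2,k+4)$. The event $O(c)$ uses initial states and plus clocks of odd sites on $(0,1)$, while odd sites enter $G(c,k)$ only for odd $k\ge1$. A given site succeeds in $G(c,k)$ with probability $\theta$, and each edge has at least $\lfloor(r-1)/2\rfloor$ sites of each parity, so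
$$P(G(c,k)^c)\le 3(1-\theta)^{\lfloor (r-1)/2\rfloor}\le\delta,\qquad \kappa:=P(O(c))>0,$$
the latter because $p<1$. The law is invariant under translations of cells.

**The automaton.** Let $X_0(c)=1_{O(c)}$, and let $X_{k+1}(c)=1$ if and only if $G(c,k)$ holds and [$X_k(c)=1$, or some elementary triple containing $c$ has $X_k=1$ on its two other members].

**Lemma 5.** If $X_k(c)=1$, then $c$ is occupied in slot $k$.

*Proof.* For $k=0$, the sites provided by $O(c)$ are $-$ at time $0$ and stay $-$ on $[0,1)$. Suppose the lemma holds for $k$ and $X_{k+1}(c)=1$. Then in slot $k$ either $c$ or two other members of an elementary triple with $c$ are occupied. By Lemma 4 the hypothesis of (S) holds for all $v$ on the edges of $c$ at all times in $(k,k+1)$. Each edge has a site as in $G(c,k)$; its minus clock rings in $(k,k+1)$, and by (S) the site is then $-$. Its plus clock is silent until $k+2$, so it stays $-$ throughout $[k+1,k+2)$. $\square$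

**Definition.** A space-time point $(c,k)$ with $k\ge1$ is *noisy* if $G(c,k-1)$ fails; points with $k\le0$ are not noisy. For $k\ge0$, $(c,k)$ is *dead* if $X_k(c)=0$ and *alive* otherwise.

Points $(c,k)$, $k\ge1$, are noisy independently with probability at most $\delta$. Put
$$V_1=\{(1,0),(0,1)\},\quad V_2=\{(-1,0),(-1,1)\},\quad V_3=\{(0,-1),(1,-1)\}.$$
A cell $c$ can be the corner, the right or the top member of an elementary triple, so the triples containing $c$ are $\{c\}\cup(c+V_i)$, $i=1,2,3$. Reading the rule backwards:

$$\text{If }(c,k),\,k\ge1,\text{ is dead and not noisy, then }(c,k-1)\text{ is dead, and for each } i \text{ some }(c+v,k-1),\,v\in V_i,\text{ is dead.}\tag{1}$$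

With $\phi_1(c)=c_1+c_2$, $\phi_2(c)=-c_1$, $\phi_3(c)=-c_2$ we have $\phi_i=1$ on $V_i$. On $\mathbb Z^2\times\mathbb Z$ we use the sup metric $|\cdot|$. A set is *2-connected* if it is connected in the graph joining points at distance at most $2$; for example $\{(0,0,0),(2,0,0)\}$ is 2-connected. Any two elements of $V_i\cup\{0\}$ are at distance at most $1$.

It remains to show that for every $p<1$, almost surely $X_k((0,0))=1$ for infinitely many $k$.

## 5. Growth of triangles without noise, and the price of fully alive pieces

For $w\in\mathbb Z^2$ and $m\ge1$ let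
$$T(w;m)=\{c\in\mathbb Z^2: c_1\ge w_1,\ c_2\ge w_2,\ (c_1-w_1)+(c_2-w_2)\le m-1\},\qquad |T(w;m)|\le m^2.$$
We also write $T(w_1,w_2;m)$. For instance $T(0,0;2)=\{(0,0),(1,0),(0,1)\}$ is an elementary triple. Put $x_2(c)=c_1-w_1$, $x_3(c)=c_2-w_2$, $x_1(c)=m-1-x_2(c)-x_3(c)$. Then $c\in T(w;m)$ iff all $x_i(c)\ge0$, and $x_1+x_2+x_3=m-1$. *A step in $V_i$ moves one unit from $x_i$ to one of the other two coordinates*, a different one for each of the two elements of $V_i$. For example, of $V_2$, the step $(-1,0)$ moves a unit from $x_2$ to $x_1$ and $(-1,1)$ from $x_2$ to $x_3$. In particular, if $c\in T(w;m)$ and $x_i(c)\ge1$, then $c+V_i\subset T(w;m)$.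

**Without noise a triangle does not grow alone.** Suppose there is no noise and exactly the cells of $T=T(w;m)$ are alive. Let $c\notin T$, say $x_i(c)\le-1$. A step in $V_i$ lowers $x_i$. For $j\ne i$ only one of the two steps in $V_j$ raises $x_i$. So no $c+V_j$ lies in $T$, and $c$ stays dead.

**One extra cell adds a whole layer.** Let $T(0,0;m)$ and the cell $(a,m-a)$, $0\le a\le m$, just outside it be alive. If $a<m$, the cell $(a+1,m-a-1)$ becomes alive through $V_2$: its companions are $(a,m-a-1)\in T(0,0;m)$ and $(a,m-a)$. If $a\ge1$, the cell $(a-1,m-a+1)$ becomes alive through $V_3$: its companions are $(a-1,m-a)\in T(0,0;m)$ and $(a,m-a)$. So the layer $c_1+c_2=m$ fills up and we get $T(0,0;m+1)$.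

**A first plan.** Let a large triangle of size $b$ grow by absorbing alive triangles of size $n$ found along one side. Two requirements compete.

First, the pieces must be there: a side offers about $b/n$ disjoint places, so we need $\frac bn\,P(\text{piece})\gtrsim1$.

Second, the pieces must still be living when they are needed. In the estimates below a piece of size $n$ is guaranteed up to time about $e^n$, one absorption takes time of order $nb$, and doubling the large triangle takes about $b/n$ absorptions, hence time of order $b^2$. So we need about $b\le e^{n/2}$.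

Take as a piece the obvious thing: a triangle of size $n$ with $X_0\equiv1$. It has probability $\kappa^{n(n+1)/2}$, where $\kappa<1$ (with positive probability the plus clocks of all odd sites of $e^1(c)$ ring in $(0,1)$). A side of a triangle of size $b\le e^{n/2}$ offers at most $b+1$ corners, so the expected number of pieces on it is at most
$$(e^{n/2}+1)\,\kappa^{n(n+1)/2}\longrightarrow0\qquad(n\to\infty).$$
Here the plan stops: the cost is quadratic in $n$ and the time allowance only exponential in $n$. With pieces of probability $e^{-\lambda n}$, the two requirements read $e^{\lambda n}\lesssim b\lesssim e^{n/2}$ and are compatible if $\lambda<\frac12$.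

**How the cost comes down.** A triangle of size $b$ need not be fully alive at time $0$. It can be *assembled*: one piece of size $n$ at a prescribed place, then about $b/n$ further pieces, each of which may sit at any of about $b/n$ places along a side. If a piece costs $e^{-\lambda n}$, then, heuristically, for most steps
$$\frac{-\log P(\text{size }b)}{b}\approx\frac1b\cdot\frac bn\Big(\lambda n-\log\frac bn\Big)\approx\lambda-\frac{\log b}{n}.$$
With $b\approx e^{n/4}$ (so that $b^2\ll e^n$) the cost per unit size drops by $\frac14$. Repeating this finitely often brings $\lambda$ from the huge value of fully alive pieces down to $\frac1{32}$. To turn this into a proof we need a notion of "living triangle" that is local, survives noise and merges. The next sections build it.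

## 6. Cycles: certificates that charge many noisy points

By (1) a dead point can be traced back along dead points until noise appears. A single backward path is a useless certificate: it may have length $l$, there are exponentially many such paths, and it ends in one noisy point of probability $\delta$. We need certificates in which the number of noisy points is proportional to the length.

**Definition.** Let $i\in\{1,2,3\}$. An *$i$-cycle with root $y$ and $N\ge1$ sinks* is a closed walk from $y$ to $y$ of the form $d_1u_1d_2u_2\cdots d_Nu_N$, with steps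

* D: $(c,k)\to(c+v,k-1)$, $v\in V_i$; D0: $(c,k)\to(c,k-1)$;
* U: $(c,k)\to(c-v,k+1)$, $v\in V_i$; U0: $(c,k)\to(c,k+1)$,

where $d_1\in\mathrm D^*$; $d_j\in\mathrm{D0}\,\mathrm D^*$ for $j\ge2$; $u_j\in\mathrm{U0}^*\,\mathrm U$ for $j<N$; $u_N\in\mathrm{U0}^*$; and the *bottoms*, i.e. the endpoints of $d_1,\dots,d_N$, are distinct noisy points, called the *sinks*.

*Examples.* For $N=1$: the trivial walk at a noisy point $y$. For $N=2$: if $z_1=(c+v,k-1)$, $v\in V_i$, and $z_2=(c,k-1)$ are noisy, then $y\to z_1\to y\to z_2\to y$ with $y=(c,k)$ has steps D, U, D0, U0 and is an $i$-cycle with sinks $z_1,z_2$.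

**The length is $4(N-1)$.** The decomposition is determined by the walk (maximal runs of down and up steps; only $d_1$ and $u_N$ can be empty). By the form, $\#\mathrm U=\#\mathrm{D0}=N-1$. The total $\phi_i$-displacement is $0$; D changes $\phi_i$ by $+1$, U by $-1$ and the others by $0$, so $\#\mathrm D=N-1$. The total time displacement is $0$, so $\#\mathrm{U0}=N-1$. Consequently the cycle lies in the ball $B(y,2N)$, and from a given root there are at most $6^{4(N-1)}$ walks of this form, as there are $2+1+2+1=6$ possible steps.

**Lemma 6.** Let $F$ be a finite set of space-time points with $y_0\in F$, such that each non-noisy $y=(c,k)\in F$ has $y^s:=(c,k-1)\in F$ and some $a(y)=(c+v,k-1)\in F$ with $v\in V_i$. Then $y_0$ is the root of an $i$-cycle contained in $F$.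

*Proof.* Let $k_0$ be the time of $y_0$. For $h=0,1,2,\dots$ we construct a closed walk in $F$ from $y_0$ of the form above with distinct bottoms, where all bottoms have time at least $k_0-h$ and each bottom is noisy or at time exactly $k_0-h$.

**Step 1: start.** For $h=0$ take the trivial walk, with the single bottom $y_0$.

**Step 2: push non-noisy bottoms one time unit down.** Given the walk for $h$, each non-noisy bottom $z$ is at time $k_0-h$. Insert there $z\to a(z)\to z\to z^s\to z$, with steps D, U, D0, U0. If $z$ is the bottom between $d_j$ and $u_j$, then $d_ju_j$ becomes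
$$(d_j\mathrm D)(\mathrm U)(\mathrm{D0})(\mathrm{U0}\,u_j),$$
which again has the prescribed form.

**Step 3: make the bottoms distinct.** If two new bottoms coincide, delete the part of the walk between them: $d_iu_i\cdots d_ju_j$ becomes $d_iu_j$. This is a walk because $d_i$ and $d_j$ end at the same point, and the form is preserved, since $d_i$ keeps the role of a descent in position $i$ and $u_j$ that of the ascent after it. Repeat until the new bottoms are distinct. Old noisy bottoms are at times at least $k_0-h$ and so differ from the new ones, which are at time $k_0-h-1$. This gives the walk for $h+1$.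

**Step 4: stop.** Since $F$ is finite, for large $h$ it has no point at time $k_0-h$. Then all bottoms are noisy, and the walk is an $i$-cycle. $\square$

## 7. Sparsity of the explained points

**Definition.** For $\Lambda\subset\mathbb Z^2$ let $\mathcal D^\Lambda$ be the set of roots of $i$-cycles, $i=1,2,3$, contained in $\Lambda\times\mathbb Z$. For a finite $\Gamma\subset\Lambda$, integers $0\le s\le t$ and $\rho\ge0$, let $\mathrm{Sp}_{\Lambda,\Gamma}(\rho;[s,t])$ be the event that every 2-connected subset of $\mathcal D^\Lambda\cap(\Gamma\times[s,t])$ has diameter at most $\rho$.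

Time intervals such as $[s,t]$ are intervals of integers from now on. Think of $\mathcal D^\Lambda$ as the points whose death, should they be dead, is explained by noise inside $\Lambda$; being in $\mathcal D^\Lambda$ does not mean being dead. The noisy points of $\Lambda\times\mathbb Z$ belong to $\mathcal D^\Lambda$ ($N=1$), and $\Lambda\subset\Lambda'$ gives $\mathcal D^\Lambda\subset\mathcal D^{\Lambda'}$. The event $\mathrm{Sp}_{\Lambda,\Gamma}(\rho;[s,t])$ depends only on the $G(c,\cdot)$ with $c\in\Lambda$. It is increasing in the indicators $1_{G(c,k)}$, since fewer noisy points mean fewer cycles. It is inherited by subsets of $\Gamma$ and of $[s,t]$.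

*Example.* If no point of $\Lambda\times\mathbb Z$ is noisy, then $\mathcal D^\Lambda=\emptyset$ and the event holds with $\rho=0$.

**Lemma 7.** $P\big(\mathrm{Sp}_{\Lambda,\Gamma}(\rho;[s,t])^c\big)\le 2|\Gamma|(t-s+1)e^{-100\rho}$.

*Proof.* Let $K\subset\mathcal D^\Lambda\cap(\Gamma\times[s,t])$ be 2-connected with points $y^*,y^{**}\in K$ at distance greater than $\rho$.

**Step 1: extract disjoint cycles.** For each $y\in K$ choose a cycle rooted at $y$, with $N(y)$ sinks; it lies in $B(y,2N(y))$. Go through the points of the finite set $K$ in decreasing order of $N$, and select a point if its ball is disjoint from the balls of all points selected before. Denote the selected points by $y_j$ and put $N_j=N(y_j)$. Each $y\in K$ is assigned to a selected $y_j$ (possibly itself) with $N_j\ge N(y)$ and intersecting balls, so $|y-y_j|\le 2N(y)+2N_j\le4N_j$.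

**Step 2: a chain of selected points.** Join indices $j,j'$ if two points of $K$ at distance at most $2$ are assigned to them. This graph is connected because $K$ is 2-connected. Joined indices satisfy
$$|y_j-y_{j'}|\le4N_j+2+4N_{j'}\le5(N_j+N_{j'}).$$
Take a simple path in this graph, relabelled $0,\dots,q$, from the index of $y^*$ to that of $y^{**}$. Then
$$\rho<|y^*-y^{**}|\le4N_0+\sum_{i<q}(4N_i+4N_{i+1}+2)+4N_q=8\sum_iN_i+2q\le10\sum_iN_i .$$

**Step 3: count.** The first root $y_0$ has at most $|\Gamma|(t-s+1)$ positions. Given $y_i$, the number of choices of $y_{i+1}$ is at most $(11(N_i+N_{i+1}))^3\le22^3N_i^3N_{i+1}^3$, using $N_i+N_{i+1}\le2N_iN_{i+1}$. Given $y_i$ and $N_i$, there are at most $3\cdot6^{4N_i}$ cycles. The cycles lie in disjoint balls, so all their sinks are distinct, and the sinks are all noisy with probability at most $\delta^{\sum N_i}$. Each $N_i$ occurs in at most two of the factors $N_i^3N_{i+1}^3$, so the weight for a given sequence $(N_0,\dots,N_q)$ is at most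
$$\prod_{i}3\cdot22^3N_i^6\,6^{4N_i}\delta^{N_i}\le\prod_i(K_0\delta)^{N_i},$$
by $N^6\le e^{6N}$. An integer $n$ has at most $2^n$ compositions $(N_0,\dots,N_q)$. Since $2K_0\delta=e^{-1000}$, the probability is at most
$$|\Gamma|(t-s+1)\sum_{n\ge1,\ n>\rho/10}(2K_0\delta)^n\le2|\Gamma|(t-s+1)(2K_0\delta)^{\rho/10}=2|\Gamma|(t-s+1)e^{-100\rho}.\qquad\square$$

## 8. Active triangles and their survival

**Definition.** Let $T\subset\Lambda$ and let $0\le s\le t$ be integers. $T$ is *$\Lambda$-active on $[s,t]$* if every dead $(c,k)$ with $c\in T$, $s\le k\le t$, lies in $\mathcal D^\Lambda$.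

This passes to subsets of $T$, to larger $\Lambda$ and to smaller $[s,t]$.

*Examples.* If all points of $T\times[s,t]$ are alive, $T$ is active there. If some point of $T\times[s,t]$ is dead but $T\times\mathbb Z$ contains no noisy point, then $\mathcal D^T=\emptyset$ and $T$ is not $T$-active on $[s,t]$. So activity allows deaths, provided that noise explains them. Together with sparsity it forces life: if $T$ is $\Lambda$-active on $[s,t]$, $\mathrm{Sp}_{\Lambda,T}(\rho;[s,t])$ holds and $[k,k+\rho+1]\subset[s,t]$, then each $c\in T$ is alive at some time in $[k,k+\rho+1]$, since otherwise these $\rho+2$ dead points would form a 2-connected subset of $\mathcal D^\Lambda$ of diameter $\rho+1$.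

**Lemma 8 (survival).** Let $T$ be a triangle of size $m\ge3\rho+10$, $T\subset\Lambda$, and let $\mathrm{Sp}_{\Lambda,T}(\rho;[s,t])$ hold. Assume (i) $X_s\equiv1$ on $T$, or (ii) $T$ is $\Lambda$-active on $[s,s+\rho+2]$. Then $T$ is $\Lambda$-active on $[s,t]$.

The reason: a cell of a large triangle is far from at least one of its three sides, and it can be explained by looking in the direction $V_i$ of that side without leaving $T$; sparsity guarantees that one need not look far.

*Proof.* **Step 1: a first violation.** Otherwise there is a dead $y_0=(c,k)\notin\mathcal D^\Lambda$ with $c\in T$, $s\le k\le t$; take $k$ minimal. In case (i) $k>s$, in case (ii) $k>s+\rho+2$. As noisy points are in $\mathcal D^\Lambda$, $y_0$ is not noisy. Since $x_1(c)+x_2(c)+x_3(c)=m-1\ge3\rho+9$, some $x_i(c)\ge\rho+3$. Fix this $i$.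

**Step 2: the set of relevant ancestors.** Generate $F$ from $y_0$: for each non-noisy $(c',k')\in F$ with $x_i(c')\ge1$ and $k'-1\ge s$, add all dead points among $(c',k'-1)$ and $(c'+v,k'-1)$, $v\in V_i$. All points of the finite set $F$ are dead, lie over $T$, and have times at least $s$. By minimality of $k$, $F\setminus\{y_0\}\subset\mathcal D^\Lambda\cap(T\times[s,t])$.

**Step 3: $F$ is small.** $F\setminus\{y_0\}$ is 2-connected: the points added from $y_0$ are within distance $2$ of each other, and every other point is within distance $1$ of a point from which it was added. By $\mathrm{Sp}$ its diameter is at most $\rho$. By (1) it contains $(c,k-1)$. So all times in $F$ are at least $k-\rho-1$. A point $(c',k')\in F$ was reached with at most $k-k'\le\rho+1$ steps in $V_i$, so $x_i(c')\ge\rho+3-(\rho+1)=2$.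

**Step 4: $F$ satisfies Lemma 6.** In case (ii), all times in $F$ are at least $k-\rho-1\ge s+2$. In case (i), no point of $T$ is dead at time $s$, so all times in $F$ are at least $s+1$. Thus every non-noisy $(c',k')\in F$ has $x_i(c')\ge1$, $k'-1\ge s$ and $k'\ge1$, its dead predecessors were added, and by (1) these include $(c',k'-1)$ and some $(c'+v,k'-1)$ with $v\in V_i$. Lemma 6 gives an $i$-cycle in $F\subset\Lambda\times\mathbb Z$ rooted at $y_0$, so $y_0\in\mathcal D^\Lambda$, a contradiction. $\square$

## 9. Two overlapping active triangles merge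

**Lemma 9 (merging).** Let $w\in\mathbb Z^2$, $T=T(w;b)$, $T'=T(w+(\alpha,\beta);g)$ with $\alpha,\beta\ge0$, let $o:=b-\alpha-\beta$ satisfy $1\le o\le g$, and let $\widehat T:=T(w;b+g-o)\subset\Lambda$. Assume that $T,T'$ are $\Lambda$-active on $[s,t]$, that $\mathrm{Sp}_{\Lambda,\widehat T}(\rho;[s,t])$ holds, that $o\ge\rho+2$, and that $s+(2\rho+8)(b+g)\le t$. Then $\widehat T$ is $\Lambda$-active on $[s+(2\rho+8)(b+g),\,t]$.

Here $o$ is the *overlap*. In the noise-free example of Section 5, $T(0,0;m)$ and the single cell $T((a,m-a);1)$ have overlap $0$ and merge into $T(0,0;m+1)$. With noise we pay an overlap of $\rho+2$ and a delay.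

*Proof.* Take $w=0$. Then $T\subset\widehat T$ as $g\ge o$, and $T'\subset\widehat T$ because its coordinate sums are at most $\alpha+\beta+g-1=b+g-o-1$. For rows $\eta\ge\beta$ set
$$f(\eta)=\begin{cases}s,&\beta\le\eta\le\beta+o-1,\\ s+(2\rho+8)(\eta-\beta-o+1),&\eta\ge\beta+o,\end{cases}$$
so $f(\eta)=f(\eta-1)+2\rho+8$ for $\eta\ge\beta+o$. Let $\mathcal P(\eta)$ be the statement: every dead $(c,k)$ with $c=(a,\eta)\in\widehat T$ and $f(\eta)\le k\le t$ lies in $\mathcal D^\Lambda$.

**Step 1: the rows $\beta\le\eta\le\beta+o-1$, where the induction starts.** Row $\eta$ of $\widehat T$ is $0\le a\le b+g-o-1-\eta$. Row $\eta$ of $T$ is $0\le a\le b-1-\eta$, and row $\eta$ of $T'$ is $\alpha\le a\le b+g-o-1-\eta$. Since $\eta\le\beta+o-1=b-\alpha-1$, we have $\alpha\le b-\eta$, so the two rows cover the row of $\widehat T$. As $T,T'$ are active on $[s,t]$, $\mathcal P(\eta)$ holds.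

**Step 2: set-up of the induction.** Let $\eta\ge\beta+o$ and assume $\mathcal P$ on the rows $\beta,\dots,\eta-1$. If $f(\eta)>t$, then $\mathcal P(\eta)$ is vacuous. Let $f(\eta)\le t$, $c=(a,\eta)\in\widehat T$, $c'=c+(0,-1)$, $c''=c+(1,-1)$. Both $c',c''$ are in $\widehat T$ because $\eta\ge1$, and $\{c',c''\}=c+V_3$.

**Step 3: the cell $c$ becomes alive at some time**
$$k_0\in[f(\eta-1)+\rho+4,\ f(\eta-1)+2\rho+6].$$
Let $j_0=f(\eta-1)+\rho+3$. If for some $j\in[j_0,j_0+\rho+2]$ both $(c',j),(c'',j)$ are alive and $(c,j+1)$ is not noisy, then $X_{j+1}(c)=1$ and $k_0=j+1$ works. Otherwise, for each such $j$, one of $(c',j),(c'',j)$ is dead, and then it is in $\mathcal D^\Lambda$ by $\mathcal P(\eta-1)$; or $(c,j+1)$ is noisy, and then it is in $\mathcal D^\Lambda$. This gives a point $y_j\in\mathcal D^\Lambda\cap(\widehat T\times[s,t])$ with time in $\{j,j+1\}$; note $j+1\le f(\eta)\le t$. Consecutive $y_j$ are within distance $2$. The first has time at most $j_0+1$, the last at least $j_0+\rho+2$. So $\{y_j\}$ is 2-connected with diameter at least $\rho+1$,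 which contradicts $\mathrm{Sp}$.

**Step 4: after $k_0$, every dead $(c,k)$ with $k\le t$ lies in $\mathcal D^\Lambda$.** Suppose not, and let $k\in[k_0,t]$ be the minimal time of a violation. Then $y_0=(c,k)$ is not noisy, and $k\ge k_0+1$. Generate $F$ from $y_0$: for each non-noisy $(c_1,k_1)\in F$ with $k_1-1\ge k-\rho-2$, add the dead points among $(c_1,k_1-1)$ and $(c_1+v,k_1-1)$, $v\in V_3$.

We show $F\setminus\{y_0\}\subset\mathcal D^\Lambda\cap(\widehat T\times[s,t])$. Let $(c_1,k_1)\in F\setminus\{y_0\}$ be reached with $j$ steps in $V_3$; so $j\le k-k_1\le\rho+2$.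

* If $j=0$, then $c_1=c$ and $c$ is dead at all times in $[k_1,k]$. Since $c$ is alive at $k_0$, we get $k_1>k_0\ge s$, and the point is in $\mathcal D^\Lambda$ by minimality of $k$.
* If $j\ge1$, the point is in row $\eta-j\le\eta-1$, and $\eta-j\ge\eta-\rho-2\ge\beta+o-\rho-2\ge\beta$. It is over $\widehat T$, since $V_3$-steps from rows at least $1$ of $\widehat T$ stay in $\widehat T$. Moreover $k_1\ge k-\rho-2\ge k_0-\rho-1\ge f(\eta-1)+3\ge f(\eta-j)$, so it is in $\mathcal D^\Lambda$ by $\mathcal P(\eta-j)$.

As in Lemma 8, $F\setminus\{y_0\}$ is 2-connected, so its diameter is at most $\rho$. By (1) it contains $(c,k-1)$. So all times in $F$ are at least $k-\rho-1\ge k_0-\rho\ge1$. Therefore for every non-noisy $(c_1,k_1)\in F$ we have $k_1-1\ge k-\rho-2$, its dead predecessors were added, and by (1) the hypothesis of Lemma 6 holds with $i=3$. As $F\subset\widehat T\times\mathbb Z$, we get $y_0\in\mathcal D^\Lambda$, a contradiction.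

Since $k_0<f(\eta)$, $\mathcal P(\eta)$ follows.

**Step 5: the rest of $\widehat T$.** All rows $\eta\ge\beta$ of $\widehat T$ are handled, and $f(\eta)\le s+(2\rho+8)(b+g)$, since $\eta-\beta-o+1\le\eta\le b+g$. The swap $(c_1,c_2)\mapsto(c_2,c_1)$ preserves triangles and the rule, exchanges $V_2$ with $V_3$ and $\alpha$ with $\beta$, and fixes $V_1$; so the columns $c_1\ge\alpha$ are handled too. The remaining cells have $c_1\le\alpha-1$, $c_2\le\beta-1$, so their coordinate sum is at most $\alpha+\beta-2\le b-1$ and they lie in $T$. $\square$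

## 10. The cost of an active triangle: one step of the recursion

"Increasing" means increasing in all $1_{O(c)},1_{G(c,k)}$. Let $t_n=\lfloor e^n\rfloor$.

**Definition.** A pair $(n,\lambda)$ with $\lambda\ge0$ is *admissible* if there is an increasing event $E_n$, depending only on $O(c),G(c,\cdot)$ with $c\in T(0,0;n)$, such that $P(E_n)\ge e^{-\lambda n}$ and on $E_n$ the triangle $T(0,0;n)$ is $T(0,0;n)$-active on $[10n^2,t_n]$. For a translate $T$ of $T(0,0;n)$, $E_n(T)$ denotes the translated event.

Since $E_n(T)$ only looks inside $T$, the events for disjoint translates are independent. If $(n,\lambda)$ is admissible, so is $(n,\lambda')$ for $\lambda'\ge\lambda$. The first example is Lemma 10 below.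

**The constant $n_*$.** Write $o=\lceil\log n\rceil$. Let $n_*$ be an absolute constant such that for all $n\ge n_*$:

* $\log n\ge10$; $2\le o\le2\log n$; $o\le n/2$; $4o+32\le n/2$; $4n(o+2)+n+1\le n^2$;
* $n\ge3\lfloor n/6\rfloor+10$; $\frac32n\ge3\lfloor n/4\rfloor+10$; $n\ge\lfloor n/4\rfloor+2$;
* $10n^2\le t_n$; $11e^{n/2}+2\le t_n$; $\frac12e^{n/4}\ge4n^2$;
* $4n^2e^{n}e^{-100(n/6-1)}\le\frac14$; $4e^{n/2}e^ne^{-100(n/4-1)}\le\frac14$; $8n^4e^{200}n^{-100}\le\frac12$.

Each of these holds for all large $n$.

**Lemma 10 (fully alive pieces).** Let $L=1+\log(1/\kappa)$. For every $n\ge n_*$ the pair $(n,Ln)$ is admissible.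

*Proof.* Let $T=T(0,0;n)$ and $E_n=\bigcap_{c\in T}O(c)\cap\mathrm{Sp}_{T,T}(\lfloor n/6\rfloor;[0,t_n])$. By Lemma 8(i), $T$ is $T$-active on $[0,t_n]$. By Lemma 7 the $\mathrm{Sp}$ event fails with probability at most $2n^2(t_n+1)e^{-100\lfloor n/6\rfloor}\le4n^2e^ne^{-100(n/6-1)}\le\frac12$. The $O$'s and $G$'s are independent, so $P(E_n)\ge\frac12\kappa^{n^2}\ge e^{-Ln^2}$. $\square$

**Proposition 11.** Let $(n,\lambda)$ be admissible with $n\ge n_*$. Put $o=\lceil\log n\rceil$, $b_\ell=n+\ell(n-o)$ and $\varepsilon(n,\lambda)=20(1+\lambda)\frac{\log n}{n}$.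

(a) For every $\ell\ge0$ with $b_\ell\le e^{n/4}$, the pair $(b_\ell,\lambda+\varepsilon(n,\lambda))$ is admissible.

(b) If $n'$ is the largest $b_\ell\le e^{n/4}$, then $n'\ge\frac12e^{n/4}$, and $(n',(\lambda-\frac14)^++\varepsilon(n,\lambda))$ is admissible.

*Proof.* For $\ell=0$, (a) is trivial. Fix $\ell\ge1$ with $b_\ell\le e^{n/4}$ and let $\Lambda=T(0,0;b_\ell)$.

**Step 1: a time schedule.** Let $s_0=10n^2$ and $s_{i+1}=s_i+2nb_i$. Since $o\le n/2$, we have $\ell\le2b_\ell/n$ and $b_\ell\ge\frac32n$. Hence
$$s_\ell\le10n^2+2n\ell b_\ell\le\tfrac{10}{2.25}b_\ell^2+4b_\ell^2\le10b_\ell^2,\qquad 10b_\ell^2+b_\ell+2\le11e^{n/2}+2\le t_n.$$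

**Step 2: the places where pieces may sit.** For $i<\ell$ write $b=b_i$ and $M_b=\lfloor b/n\rfloor\ge\max(1,b/(2n))$. For $0\le j<M_b$ let
$$T'_j=T(jn,b-n-jn;n),\qquad P_j=T(jn,b-o-jn;n),\qquad \widehat T_j=T(jn,b-n-jn;2n-o).$$
Since $(j+1)n\le b$, all corners have nonnegative coordinates. The largest coordinate sum in $T'_j$ is $b-1$, so $T_j'\subset T(0,0;b)$. In $P_j$ and $\widehat T_j$ it is $b+n-o-1$, so $P_j,\widehat T_j\subset T(0,0;b_{i+1})\subset\Lambda$. The $P_j$ are disjoint because they occupy disjoint sets of columns.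

The piece $P_j$ sticks out of $T(0,0;b)$ and overlaps it only by $o\approx\log n$. This small overlap keeps the gain per piece at $n-o$. But Lemma 9 with overlap $o$ requires sparsity at scale $o-2$, which is not available in the whole of $\Lambda$ for long times. So merging is done in two stages: $P_j$ first merges with $T'_j$ into $\widehat T_j$, a small region for a short time; then $\widehat T_j$, which overlaps $T(0,0;b)$ by $n$, merges with $T(0,0;b)$.

**Step 3: the event.** Let
$$S_j=\mathrm{Sp}_{\Lambda,\widehat T_j}(o-2;[s_i,s_i+4n(o+2)+n]),\qquad W_i=\bigcup_{j<M_b}\big(E_n(P_j)\cap S_j\big),$$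
$$E_{b_\ell}=E_n(T(0,0;n))\cap\bigcap_{i<\ell}W_i\cap\mathrm{Sp}_{\Lambda,\Lambda}(\lfloor n/4\rfloor;[0,t_n])\cap\mathrm{Sp}_{\Lambda,\Lambda}(\lfloor b_\ell/6\rfloor;[0,t_{b_\ell}]).$$
It is increasing and depends only on the variables of $\Lambda$.

**Step 4: on $E_{b_\ell}$, $T(0,0;b_i)$ is $\Lambda$-active on $[s_i,t_n]$ for all $i\le\ell$.** For $i=0$ this is $E_n(T(0,0;n))$. Let it hold for some $i<\ell$, and pick $j$ such that $E_n(P_j)\cap S_j$ occurs.

*Stage 1.* $T'_j\subset T(0,0;b)$ is $\Lambda$-active on $[s_i,t_n]$, and so is $P_j$, as $s_i\ge10n^2$. Put $s'=s_i+4n(o+2)$; then $s'+n\le s_i+n^2\le s_i+2nb=s_{i+1}\le s_\ell\le t_n$. Apply Lemma 9 on $[s_i,s'+n]$ with $w$ the corner of $T'_j$, offset $(0,n-o)$, both sizes $n$, overlap $o$ and $\rho=o-2$, using $S_j$. The delay is $(2(o-2)+8)\cdot2n=4n(o+2)$, so $\widehat T_j$ is $\Lambda$-active on $[s',s'+n]$. Now apply Lemma 8(ii) with $\rho=\lfloor n/4\rfloor$: the size is $2n-o\ge\frac32n\ge3\rho+10$, and $\rho+2\le n$. So $\widehat T_j$ is $\Lambda$-active on $[s',t_n]$.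

*Stage 2.* Apply Lemma 9 on $[s',t_n]$ to $T(0,0;b)$ and $\widehat T_j$. The overlap is $b-(b-n)=n\le2n-o$, and with $\rho=\lfloor n/4\rfloor$ we have $n\ge\rho+2$. The resulting triangle has size $b+(2n-o)-n=b_{i+1}$. It is $\Lambda$-active up to $t_n$ from time
$$s_i+4n(o+2)+\big(2\lfloor\tfrac n4\rfloor+8\big)(b+2n-o)\le s_i+4b(o+2)+3b\big(\tfrac n2+8\big)=s_i+b\big(\tfrac32n+4o+32\big)\le s_i+2nb=s_{i+1}\le t_n,$$
where we used $n\le b$ and $4o+32\le n/2$.

**Step 5: prolonging the life of $\Lambda$ to $t_{b_\ell}$.** By Step 4, $\Lambda$ is $\Lambda$-active on $[s_\ell,t_n]$. With $\rho=\lfloor b_\ell/6\rfloor$ we have $s_\ell+\rho+2\le10b_\ell^2+b_\ell+2\le t_n$ and $b_\ell\ge3\rho+10$. Lemma 8(ii) shows that $\Lambda$ is $\Lambda$-active on $[s_\ell,t_{b_\ell}]\supset[10b_\ell^2,t_{b_\ell}]$. So $E_{b_\ell}$ is an event as required in the definition of admissibility, and it remains to bound its probability.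

**Step 6: the probability of each ingredient.** By Lemma 7 the last two $\mathrm{Sp}$ events in $E_{b_\ell}$ fail with probability at most
$$4e^{n/2}e^ne^{-100(n/4-1)}\le\tfrac14,\qquad 4b_\ell^2e^{b_\ell}e^{-100(b_\ell/6-1)}\le\tfrac14,$$
and
$$P(S_j^c)\le2\cdot4n^2\cdot n^2e^{-100(o-2)}\le8n^4e^{200}n^{-100}\le\tfrac12.$$
Let $p_n=P(E_n)$, $M=M_b$ and $Y=\sum_{j<M}1\{E_n(P_j)\cap S_j\}$. By Harris' inequality $EY\ge\frac12Mp_n$. Since the $E_n(P_j)$ are independent, $EY^2\le E\big(\sum_j1_{E_n(P_j)}\big)^2\le Mp_n+M^2p_n^2$. By Cauchy–Schwarz,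
$$P(W_i)=P(Y>0)\ge\frac{(EY)^2}{EY^2}\ge\frac{Mp_n}{4(1+Mp_n)}\ge\tfrac18\min(1,Mp_n).$$
All events are increasing, so by Harris' inequality, with $2\log\frac43\le1$ and $\log8\le3$,
$$-\log P(E_{b_\ell})\le\lambda n+1+\sum_{i<\ell}\Big[3+\big(\lambda n-\log M_{b_i}\big)^+\Big].\tag{2}$$

**Step 7: part (a).** As $M_{b_i}\ge1$, each bracket in (2) is at most $3+\lambda n$, so $-\log P(E_{b_\ell})\le(\ell+1)(\lambda n+3)$, while $b_\ell\ge(\ell+1)(n-o)$. Using $\frac n{n-o}\le1+\frac{2o}n$, $n-o\ge\frac n2$ and $o\le2\log n$,
$$\frac{-\log P(E_{b_\ell})}{b_\ell}\le\frac{\lambda n+3}{n-o}\le\lambda\Big(1+\frac{2o}n\Big)+\frac6n\le\lambda+\frac{4\lambda\log n+6}{n}\le\lambda+\varepsilon(n,\lambda).$$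

**Step 8: part (b), where the freedom of choice pays.** By maximality $n'\ge e^{n/4}-n\ge\frac12e^{n/4}\ge4n^2$; in particular $n'=b_\ell$ with $\ell\ge1$. If $b_i\ge n'/n$, then
$$\log M_{b_i}\ge\log\frac{n'}{2n^2}\ge\frac n4-2\log n-2,$$
and the bracket in (2) is at most $5+2\log n+(\lambda-\frac14)^+n$. There are at most $\ell\le n'/(n-o)$ such indices. The indices with $b_i<n'/n$ satisfy $i<\frac{n'}{n(n-o)}\le\frac{2n'}{n^2}$; there are at most $\frac{2n'}{n^2}+1$ of them, each with bracket at most $3+\lambda n$. Dividing (2) by $n'$,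
$$\frac{-\log P(E_{n'})}{n'}\le\frac{5+2\log n+(\lambda-\frac14)^+n}{n-o}+\frac6{n^2}+\frac{2\lambda}n+\frac{2\lambda n+4}{n'}.$$
The terms are bounded as follows:
$$\frac{(\lambda-\frac14)^+n}{n-o}\le(\lambda-\tfrac14)^++4\lambda\frac{\log n}n,\qquad\frac{5+2\log n}{n-o}\le\frac{10+4\log n}n\le5\frac{\log n}n,$$
$$\frac6{n^2}\le\frac{\log n}n,\qquad\frac{2\lambda}n\le\lambda\frac{\log n}n,\qquad\frac{2\lambda n+4}{n'}\le\frac{2\lambda n+4}{4n^2}\le(1+\lambda)\frac{\log n}n.$$
The sum is at most $(\lambda-\frac14)^++(7+6\lambda)\frac{\log n}n\le(\lambda-\frac14)^++\varepsilon(n,\lambda)$. $\square$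

## 11. Iterating the recursion down to cost $\frac1{32}$

**Corollary 12.** For each $p<1$ there is an infinite set $\mathcal L\subset\mathbb N$, with ratios of consecutive elements at most $2$, such that $(\nu,\frac1{32})$ is admissible for all $\nu\in\mathcal L$.

*Proof.* **Step 1: iterate (b).** Start with $(n_0,\lambda_0)=(n_0,Ln_0)$, $n_0\ge n_*$, from Lemma 10, and let $n_{j+1}=n_j'$, $\lambda_{j+1}=(\lambda_j-\frac14)^++\varepsilon(n_j,\lambda_j)$. Since $n'\ge\frac12e^{n/4}\ge4n^2$, the $n_j$ increase and stay above $n_*$, so all $(n_j,\lambda_j)$ are admissible.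

**Step 2: choose $n_0$ so that the errors are negligible.** Since $1+Ln_0\le2Ln_0$, we have $\lambda_1\le Ln_0+40L\log n_0\le2Ln_0$ for $n_0$ large, while $n_1\ge\frac12e^{n_0/4}$. We can choose $n_0$, depending on $L$ and so on $p$, such that moreover
$$20(3+\lambda_1)\frac{\log n}n\le\frac1{64}\qquad\text{for all }n\ge n_1.$$
Indeed $x\mapsto\frac{\log x}x$ decreases for $x\ge3$, and at $x=\frac12e^{n_0/4}$ it is at most $\frac{n_0}2e^{-n_0/4}$; and $20(3+2Ln_0)\cdot\frac{n_0}2e^{-n_0/4}\to0$ as $n_0\to\infty$.

**Step 3: the cost decreases to $\frac1{64}$.** By induction, for $j\ge1$: $\lambda_j\le\lambda_1+1$, hence $\varepsilon(n_j,\lambda_j)\le\frac1{64}$, hence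
$$\lambda_{j+1}\le\max\big(\lambda_j-\tfrac{15}{64},\tfrac1{64}\big)\le\lambda_1+1.$$
So $\lambda_j\le\frac1{64}$ for all $j\ge J$, for some $J\ge1$.

**Step 4: fill the gaps with (a).** For $j\ge J$, all sizes $b_\ell\le e^{n_j/4}$ built from $n_j$ are admissible with cost $\lambda_j+\varepsilon(n_j,\lambda_j)\le\frac1{32}$. They run from $n_j$ to $n_{j+1}$, with ratios $b_{\ell+1}/b_\ell\le(b_\ell+n_j)/b_\ell\le2$. Let $\mathcal L$ be the set of all of them, over $j\ge J$. $\square$

## 12. Growth forever with positive probability

Now the plan of Section 5 works. Fix $p<1$ and $\mathcal L$ as in Corollary 12.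

**Scales.** Choose $\nu_0\in\mathcal L$ large and let $\nu_{i+1}$ be the least element of $\mathcal L$ that is at least $2\nu_i$; then $2\nu_i\le\nu_{i+1}\le4\nu_i$, since the preceding element of $\mathcal L$ is less than $2\nu_i$. We require of $\nu_0$ that for all integers $\nu\ge\nu_0$:

* $\nu\ge16$; $\nu-\lceil\nu/2\rceil\ge\nu/3$; $\lfloor\nu/4\rfloor+2\le\lceil\nu/2\rceil$;
* $e^{\nu/16}\ge2\nu$; $e^{\nu/16}\ge3\lfloor\nu/4\rfloor+10$; $2e^{\nu/16}<e^{\nu/8}$;
* $e^{\nu/5}\ge10\nu^2$; $e^{\nu/10}+1+24e^{\nu/8}\le e^{\nu/5}$; $e^{4\nu/5}+4\nu+3\le t_\nu$;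
* $16e^{\nu/2}e^{\nu}e^{-100(\nu/4-1)}\le e^{-\nu}$; $2e^{\nu/4}\exp\big(-e^{\nu/32}/(2\nu)\big)\le e^{-\nu}$.

All of these hold for large $\nu$. Put $o_i=\lceil\nu_i/2\rceil$, $d_i=\nu_i-o_i\ge\nu_i/3$, $s_i=\lceil e^{\nu_i/5}\rceil$ and $B_0=\lceil e^{\nu_0/16}\rceil$. In phase $i$ the sizes are $b_{i,h}=B_i+hd_i$, $0\le h\le H_i$, where $H_i$ is the least $h$ with $b_{i,h}\ge e^{\nu_{i+1}/16}$, and $B_{i+1}=b_{i,H_i}$.

By induction $e^{\nu_i/16}\le B_i\le2e^{\nu_i/16}$. This is clear for $i=0$. If it holds for $i$, then $B_i\le2e^{\nu_i/16}<e^{\nu_i/8}\le e^{\nu_{i+1}/16}$ gives $H_i\ge1$, and then $e^{\nu_{i+1}/16}\le B_{i+1}\le e^{\nu_{i+1}/16}+\nu_i\le2e^{\nu_{i+1}/16}$.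

**Times.** Let $\tau_{i,0}=s_i$ and $\tau_{i,h+1}=\tau_{i,h}+2\nu_ib_{i,h}$. From $H_id_i\le B_{i+1}$ we get $H_i\le3B_{i+1}/\nu_i$, so
$$\tau_{i,H_i}\le s_i+6B_{i+1}^2\le e^{\nu_i/5}+1+24e^{\nu_{i+1}/8}\le e^{\nu_{i+1}/10}+1+24e^{\nu_{i+1}/8}\le s_{i+1},\tag{3}$$
$$s_{i+1}+\nu_{i+1}+2\le e^{4\nu_i/5}+4\nu_i+3\le t_{\nu_i}.\tag{4}$$
So phase $i$ ends before $s_{i+1}$, and the pieces of size $\nu_i$ are still active a little after phase $i+1$ has begun.

**Events.**

* $\mathcal O=\bigcap_{c\in T(0,0;B_0)}O(c)$.
* $\mathcal H_*=\mathrm{Sp}_{\mathbb Z^2,T(0,0;B_0)}(\lfloor\nu_0/4\rfloor;[0,t_{\nu_0}])$, and $\mathcal H_i=\mathrm{Sp}_{\mathbb Z^2,T(0,0;B_{i+1})}(\lfloor\nu_i/4\rfloor;[s_i,t_{\nu_i}])$ for $i\ge0$.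
* $\mathcal W_{i,h}$, $0\le h<H_i$: with $b=b_{i,h}$, the event $E_{\nu_i}(P)$ holds for some $P=T(j\nu_i,b-o_i-j\nu_i;\nu_i)$, $0\le j\le\lfloor(b-o_i)/\nu_i\rfloor$. These triangles are disjoint, and there are at least $(b-o_i)/\nu_i\ge b/(2\nu_i)$ of them, since $b\ge e^{\nu_i/16}\ge2\nu_i\ge2o_i$.

**Lemma 13.** The event $\mathcal E:=\mathcal O\cap\mathcal H_*\cap\bigcap_i\mathcal H_i\cap\bigcap_{i,h}\mathcal W_{i,h}$ has $P(\mathcal E)\ge\frac12\kappa^{|T(0,0;B_0)|}>0$.

*Proof.* By Lemma 7 and $B_{i+1}^2\le4e^{\nu_{i+1}/8}\le4e^{\nu_i/2}$,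
$$P(\mathcal H_i^c)\le2\cdot4e^{\nu_i/2}\cdot2e^{\nu_i}e^{-100(\nu_i/4-1)}\le e^{-\nu_i},$$
and likewise $P(\mathcal H_*^c)\le e^{-\nu_0}$, as $B_0^2\le4e^{\nu_0/8}$. Since $(\nu_i,\frac1{32})$ is admissible and the triangles in $\mathcal W_{i,h}$ are disjoint,
$$P(\mathcal W_{i,h}^c)\le(1-e^{-\nu_i/32})^{b/(2\nu_i)}\le\exp\big(-e^{-\nu_i/32}e^{\nu_i/16}/(2\nu_i)\big)=\exp\big(-e^{\nu_i/32}/(2\nu_i)\big).$$
There are $H_i\le B_{i+1}\le2e^{\nu_{i+1}/16}\le2e^{\nu_i/4}$ values of $h$ in phase $i$, so these failures have total probability at most $e^{-\nu_i}$. As $\nu_i\ge2^i\nu_0$ and $\nu_0\ge16$, the sum of all failure probabilities is at most $e^{-\nu_0}+2\sum_ie^{-2^i\nu_0}\le\frac12$. All events are increasing, so by Harris' inequality $P(\mathcal E)\ge\frac12P(\mathcal O)$. $\square$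

**Lemma 14.** On $\mathcal E$, $T(0,0;b_{i,h})$ is $\mathbb Z^2$-active on $[\tau_{i,h},t_{\nu_i}]$ for all $i\ge0$ and $0\le h\le H_i$.

*Proof.* **Step 1: the start, $(0,0)$.** Apply Lemma 8(i) from time $0$ with $\rho=\lfloor\nu_0/4\rfloor$, using $\mathcal O$ and $\mathcal H_*$; the size condition is $B_0\ge e^{\nu_0/16}\ge3\rho+10$.

**Step 2: one absorption, $(i,h)\to(i,h+1)$.** The piece $P$ provided by $\mathcal W_{i,h}$ is $\mathbb Z^2$-active on $[10\nu_i^2,t_{\nu_i}]\supset[\tau_{i,h},t_{\nu_i}]$, as $s_i\ge10\nu_i^2$. Apply Lemma 9 on $[\tau_{i,h},t_{\nu_i}]$ to $T(0,0;b)$, $b=b_{i,h}$, and $P$, with $\rho=\lfloor\nu_i/4\rfloor$. The overlap is $o_i$, and $\rho+2\le o_i\le\nu_i$. The new size is $b+\nu_i-o_i=b_{i,h+1}\le B_{i+1}$, so $\mathcal H_i$ supplies the sparsity. The delay is at most $(\nu_i/2+8)(b+\nu_i)\le(\nu_i+16)b\le2\nu_ib$, since $b\ge\nu_i\ge16$. By (3) and (4), $\tau_{i,h+1}\le\tau_{i,H_i}\le s_{i+1}\le t_{\nu_i}$.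

**Step 3: change of phase, $(i,H_i)\to(i+1,0)$.** By (3) and (4), $[s_{i+1},s_{i+1}+\lfloor\nu_{i+1}/4\rfloor+2]\subset[\tau_{i,H_i},t_{\nu_i}]$, so $T(0,0;B_{i+1})$ is active on that interval. With $\rho=\lfloor\nu_{i+1}/4\rfloor$ we have $B_{i+1}\ge e^{\nu_{i+1}/16}\ge3\rho+10$. By $\mathcal H_{i+1}$ and Lemma 8(ii), $T(0,0;B_{i+1})$ is active on $[s_{i+1},t_{\nu_{i+1}}]$. $\square$

**Proof of Theorem 1.** The first sentence is Proposition 3. Fix $R\ge R_0$ and $p<1$.

**Step 1: on $\mathcal E$, every $c\in\mathbb Z_{\ge0}^2$ is alive at infinitely many times.** Let $i$ be so large that $c\in T(0,0;B_i)$. Suppose $c$ were dead at all times in $[s_i,s_i+\nu_i]$, an interval contained in $[s_i,t_{\nu_i}]$ because $e^{\nu_i/5}+1+\nu_i\le e^{4\nu_i/5}+4\nu_i+3\le t_{\nu_i}$. By Lemma 14 with $h=0$, the points $(c,k)$, $s_i\le k\le s_i+\nu_i$, would form a 2-connected subset of $\mathcal D^{\mathbb Z^2}\cap(T(0,0;B_{i+1})\times[s_i,t_{\nu_i}])$ of diameter $\nu_i>\lfloor\nu_i/4\rfloor$, which contradicts $\mathcal H_i$. So $X_k(c)=1$ for some $k\in[s_i,s_i+\nu_i]$,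 for all large $i$.

**Step 2: from positive probability to almost surely.** The initial spins and clocks are i.i.d. over sites, so the shift by $(1,1)$ in cells, i.e. by $(r,r)$ in sites, is ergodic. As $P(\mathcal E)>0$, almost surely the translate of $\mathcal E$ by $(-m,-m)$ occurs for infinitely many $m\ge0$. Since $(0,0)\in(-m,-m)+\mathbb Z^2_{\ge0}$, Step 1 gives: almost surely $X_k((0,0))=1$ for infinitely many $k$.

**Step 3: from the cell to the vertex $0$.** The vertex $0$ is a corner of $\Delta((0,0))$ and lies on no open edge, so its clocks are independent of $X$. In each slot $k$ with $X_k((0,0))=1$, the cell $(0,0)$ is occupied by Lemma 5; so by Lemma 4 and (S), if $N_0^-$ rings in $(k,k+1)$, then $0$ is $-$ just after the ring. Given $X$, the events that $N_0^-$ rings in $(k,k+1)$ are independent over $k$, each with probability $1-e^{-1}$. By Borel–Cantelli, almost surely $0$ is $-$ at arbitrarily large times.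

**Step 4: all vertices, and $p_c^{\mathrm{Is}}$.** The law of the dynamics is translation invariant, so almost surely every vertex is $-$ at arbitrarily large times. Thus $\mathbb P_p(\text{fixation at }+)=0$ for every $p<1$. For $p=1$ all spins stay $+$, by Section 2. Hence $p_c^{\mathrm{Is}}(\mathbb Z^2,\mathcal U_R)=1$. $\blacksquare$

## 13. Infinitely many flips, other triples of directions, larger families

**Proof of Theorem 2, part 1.** The rule is invariant under exchanging $+$ and $-$, and the exchange maps $p$ to $1-p$. For $p\in(0,1)$ both $p<1$ and $1-p<1$, so by Theorem 1 almost surely every vertex is in each of the two states at arbitrarily large times. Hence it flips infinitely often.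

**Proof of part 3.** About the family, the proof of the statement on the dynamics used only that the dynamics is well defined (finite range), property (S), and the fact that a minus at $v$ can disappear only at rings of $N_v^+$. Part 1 used in addition the symmetry between $+$ and $-$. All of this holds for every finite $\mathcal U\supseteq\mathcal U_{R_0}$.

**Proof of part 2.** The purpose is to find an integer linear map that carries the three directions of $\mathcal U_R$ to $u_1,u_2,u_3$.

**Step 1: a positive rational relation.** The hypothesis says that no $w\ne0$ satisfies $\langle u_i,w\rangle\le0$ for all $i$. By separation, $0$ is in the interior of the convex hull of $u_1,u_2,u_3$. So this triangle is nondegenerate, and $\sum_ic_iu_i=0$ with all $c_i>0$, unique up to scaling. As the directions are rational, each $u_i$ is a positive multiple of an integer vector $z_i$. The rational linear system $\sum_i\gamma_iz_i=0$ has a one-dimensional solution space, so it has a nonzero rational solution, and we may take all $\gamma_i>0$. The vectors $w_i=\gamma_iz_i$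 are rational, are positive multiples of the $u_i$, and satisfy $w_1+w_2+w_3=0$. Moreover $w_1,w_2$ are independent, since otherwise all $u_i$ would lie on one line, and a nonzero vector orthogonal to it would contradict the hypothesis.

**Step 2: the map.** Let $W=(w_1\,|\,w_2)$, and let $N\ge1$ be an integer such that $\psi:=-N(W^{-1})^T$ is an integer matrix. Then $\psi^T=-NW^{-1}$, so
$$\psi^Tw_1=-Ne_1,\qquad\psi^Tw_2=-Ne_2,\qquad\psi^Tw_3=N(e_1+e_2).$$

**Step 3: stable directions of the image.** Let $R\ge R_0$ and $\mathcal U'=\{\psi(X):X\in\mathcal U_R\}$; as $\psi$ is injective, these are subsets of $\mathbb Z^2\setminus\{0\}$. Since $\langle\psi x,u\rangle=\langle x,\psi^Tu\rangle$, we have $u\in\mathcal S(\mathcal U')$ iff $\psi^Tu/|\psi^Tu|\in\mathcal S(\mathcal U_R)$. By Step 2, $\mathcal S(\mathcal U')=\{u_1,u_2,u_3\}$. This set is finite and meets every open semicircle, so $\mathcal U'$ is critical.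

**Step 4: the dynamics of the image.** Since $x_0+\psi(y)+\psi(X)=x_0+\psi(y+X)$, the vertices of a coset $x_0+\psi(\mathbb Z^2)$ interact only with each other. On each of the finitely many cosets the $\mathcal U'$-Ising dynamics is, through $y\mapsto x_0+\psi(y)$, an independent copy of the $\mathcal U_R$-Ising dynamics. So for $p<1$ almost surely every vertex is $-$ at arbitrarily large times. For $p=1$ nothing flips, so $p_c^{\mathrm{Is}}(\mathbb Z^2,\mathcal U')=1$. For $p\in(0,1)$ almost surely every vertex flips infinitely often. $\blacksquare$
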